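# Unit distances in a graph or its complement: $2d+1$ vertices in $\mathbb R^d$

## The theorem on $2d+1$ vertices and its sharp form

**Theorem 1.** Let $d\ge 1$ and let $G$ be a graph on $2d+1$ vertices. Then $G$ or its complement $\overline G$ is realizable in $\mathbb R^d$; that is, $\dim G\le d$ or $\dim\overline G\le d$.

**Theorem 2 (sharp form).** For $n\ge1$ let $f(n)=\max_{|V(G)|=n}\min(\dim G,\dim\overline G)$. Then $f(n)=\lfloor n/2\rfloor$ for every $n$.

On the way we obtain a criterion that does not mention complements.

**Proposition 3.** Let $D$ be the set of vertices of degree $\ge d$ of a finite graph $G$ (any number of vertices). If $|D|\le d$, or if $|D|=d+1$ and $D$ is not a clique, then $\dim G\le d$.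

Here are the definitions.

**Definition.** A graph $G=(V,E)$ is a *unit distance graph* in $\mathbb R^d$ if $V\subset\mathbb R^d$ and every edge $xy$ satisfies $|x-y|=1$. It is *realizable* in $\mathbb R^d$ if it is isomorphic to such a graph: its vertices can be mapped injectively to points of $\mathbb R^d$ so that the endpoints of every edge are at distance exactly $1$. The *(Euclidean) dimension* $\dim G$ is the smallest $k$ for which $G$ is realizable in $\mathbb R^k$.

Two conventions deserve attention. First, non-edges are unconstrained: two nonadjacent vertices may happen to be at distance $1$. Hence a subgraph of a realizable graph is realizable. Second, the map must be injective. The star $K_{1,3}$ is not realizable on the line, because only two points of the line are at distance $1$ from the center; in the plane it is realizable, so $\dim K_{1,3}=2$. Without injectivity we could fold the star onto a segment. Much of the work below goes into keeping points distinct.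

Since $\mathbb R^k\subset\mathbb R^{k+1}$, we have $\dim G\le d$ exactly when $G$ is realizable in $\mathbb R^d$. Other examples: $\dim K_n=n-1$ (regular simplex; $n$ points at mutual distance $1$ are affinely independent), and $\dim C_5=2$. Indeed the regular pentagon with side $1$ works in the plane, while on a line the five steps $\pm1$ around the cycle would have to add up to $0$.

The question answered by Theorem 1 is taken from Nóra Frankl, Andrey Kupavskii, Konrad J. Swanepoel, "Embedding graphs in Euclidean space", arXiv:1802.03092 (2018). Two known facts frame it:

* (i) If $|V(G)|=2d$, then $\dim G\le d$ or $\dim\overline G\le d$.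
* (ii) If $G$ is the disjoint union of $K_{d+2}$ and $d$ isolated vertices, a graph on $2d+2$ vertices, then neither $G$ nor $\overline G$ is realizable in $\mathbb R^d$.

So the threshold lies at $2d$ or at $2d+1$ vertices, and the question is which. Both facts will be proved below.

Throughout, $G[X]$ is the subgraph induced on $X$, $N_G(x)$ is the set of neighbors of $x$ in $G$, and "independent points" means linearly independent vectors.

## Three vertices, five vertices, and the limits of counting edges

For $d=1$ there are three vertices and three pairs. One of $G,\overline G$ has at most one edge, and such a graph is realizable on a line. This proves Theorem 1 for $d=1$.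

For $d=2$ there are five vertices and ten pairs, so one of the two graphs has at most $5$ edges; call it $\Gamma$. Suppose a component of $\Gamma$ has $v$ vertices and at least $v+1$ edges. Then $v\ge4$, because a graph on at most three vertices has no more edges than vertices. So it has at least $5$ edges, hence exactly $5$, and $v=4$. It is $K_4$ minus an edge, and the fifth vertex is isolated. Two unit equilateral triangles sharing a side realize it. Otherwise every component is a tree or contains exactly one cycle. At most one component contains a cycle, since two would need six vertices. Place the cycle (length $3$, $4$ or $5$) as a regular polygon of side $1$, and add the remaining vertices one at a time; each has at most one earlier neighbor, so a whole unit circle, or the whole plane, is available. This proves Theorem 1 for $d=2$.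

The complement really is needed here. $K_{2,3}$ is not realizable in the plane, because two distinct unit circles meet in at most two points; its complement $K_3\sqcup K_2$ is.

Edge counting fails already for $d=3$. There are $21$ pairs on seven vertices, so the sparser graph has at most $10$ edges; but $K_5$ plus two isolated vertices has exactly $10$ edges and is not realizable in $\mathbb R^3$. We need a method that looks at degrees.

## Orthogonality on the sphere of radius $1/\sqrt2$

Assume $d\ge2$ in this section. Let
$$\mathbb S=\{x\in\mathbb R^d:|x|=1/\sqrt2\}.$$
For $x,y\in\mathbb S$ we have $|x-y|^2=\tfrac12+\tfrac12-2\langle x,y\rangle=1-2\langle x,y\rangle$, so $|x-y|=1$ if and only if $x\perp y$. On $\mathbb S$ the metric condition is linear algebra: the points of $\mathbb S$ at distance $1$ from given points of $\mathbb S$ are those in the orthogonal complement of their span.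

**Definition.** A *frame* is a set of pairwise orthogonal points of $\mathbb S$.

All distances in a frame are $1$, so any graph on at most $d$ vertices can be placed as a frame in $\mathbb R^d$. For $d=2$, the points $(1/\sqrt2,0)$ and $(0,1/\sqrt2)$ form a frame.

If the given points have rank $d-1$, only two antipodal points of $\mathbb S$ are orthogonal to them; if the rank is $d$, none is. The next lemma says what we gain by leaving the sphere.

**Lemma 4.** (a) If $y_1,\dots,y_{d-1}\in\mathbb S$ are independent, infinitely many points of $\mathbb R^d$ are at distance $1$ from all $y_i$. (b) If $y_1,\dots,y_d\in\mathbb S$ are independent, exactly two points are at distance $1$ from all of them, and neither lies on $\mathbb S$.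

**Proof.** Since the $|y_i|$ are equal, $|z-y_i|=|z-y_1|$ holds if and only if $\langle z,y_i-y_1\rangle=0$.

(a) The $d-2$ vectors $y_i-y_1$ ($i\ge2$) are independent, so the points $z$ equidistant from all $y_i$ form a two-dimensional linear subspace $P$. Let $y'$ be the orthogonal projection of $y_1$ to $P$. For $z\in P$ we have $|z-y_1|^2=|z-y'|^2+|y_1-y'|^2$, so the condition $|z-y_1|=1$ becomes
$$|z-y'|^2=1-|y_1-y'|^2\ge 1-|y_1|^2=\tfrac12 .$$
This is a circle of positive radius in $P$.

(b) Now there are $d-1$ independent conditions, so $z$ lies on a line $\mathbb Rn$ with $|n|=1$, and $\langle n,y_i\rangle=h$ has the same value for all $i$. Since the $y_i$ span $\mathbb R^d$ and $n\ne0$, we have $h\ne0$. Write $z=\lambda n$. The condition $|z-y_i|^2=1$ reads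
$$\lambda^2-2h\lambda-\tfrac12=0 .$$
The discriminant $4h^2+2$ is positive, so there are two distinct real roots, and their product $-\frac12$ shows that they are nonzero. Finally $|z|^2=\lambda^2=\frac12+2h\lambda\ne\frac12$, so $z\notin\mathbb S$. $\square$

For example, with $d=2$ and $y_1=(1/\sqrt2,0)$, $y_2=(0,1/\sqrt2)$ we get $n=(1,1)/\sqrt2$, $h=\frac12$, $\lambda=(1\pm\sqrt3)/2$.

## Placing vertices one at a time

The plan is to put vertices on $\mathbb S$ one after another, each orthogonal to its earlier neighbors. A vertex with at most $d-2$ earlier neighbors is easy to place. A vertex of total degree at most $d-1$ can also be handled: if it gets into trouble, it waits until the end and uses Lemma 4(a).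

**Lemma 5 (extension).** Let $d\ge2$ and let $\Gamma$ be a finite graph with $V(\Gamma)=V_0\sqcup R\sqcup Q$ and $V_0=V_1\sqcup E$. Suppose:

1. $\Gamma[V_0]$ is realized injectively in $\mathbb R^d$ with $V_1$ mapped into $\mathbb S$, and no vertex of $E$ has a neighbor in $R\cup Q$;
2. $R=\{r_1,\dots,r_p\}$, and each $r_i$ has at most $d-2$ neighbors in $V_0\cup\{r_1,\dots,r_{i-1}\}$;
3. every $q\in Q$ has degree at most $d-1$ in $\Gamma$.

Then $\Gamma$ is realizable in $\mathbb R^d$.

**Proof.** Process $r_1,\dots,r_p$ and then the vertices of $Q$ in some order. Consider the current vertex.

If its earlier neighbors span a space of dimension at most $d-2$, put the vertex at a point of $\mathbb S$ orthogonal to all of them and different from all points used so far. The orthogonal complement has dimension at least $2$, so there are infinitely many candidates. By condition 2 every $r_i$ is of this kind.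

Otherwise the vertex is some $q\in Q$ whose earlier neighbors have rank at least $d-1$. As $q$ has at most $d-1$ neighbors in all, it has exactly $d-1$, they are independent, and all are earlier. We *defer* $q$: it is not placed now.

This rule needs the earlier neighbors of the current vertex to be placed and on $\mathbb S$. Those in $V_0$ lie in $V_1$, because vertices of $E$ have no neighbors in $R\cup Q$. Those in $R\cup Q$ that were not deferred are on $\mathbb S$. None of them was deferred, because all neighbors of a deferred vertex are earlier than it, so it has no later neighbor. The same remark shows that deferred vertices are pairwise nonadjacent.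

At the end, each deferred $q$ has exactly $d-1$ neighbors, all placed at independent points of $\mathbb S$. By Lemma 4(a) infinitely many points are at distance $1$ from all of them, so we place the deferred vertices one by one at unused points. Every edge now has length $1$: either it lies in $V_0$, or its endpoint placed last was placed at distance $1$ from the other one. $\square$

**Proof of Proposition 3.** Let $d=1$. An edge would give two adjacent vertices of degree at least $1$. This is impossible if $|D|\le1$, and also if $D$ consists of two nonadjacent vertices. So there are no edges and $\dim G\le1$.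

Let $d\ge2$. If $|D|\le d$, place $D$ as a frame. If $|D|=d+1$ and $u,v\in D$ are nonadjacent, place $D\setminus\{u\}$ as a frame and $u$ at the antipode of $v$. Then $u$ is orthogonal to every point of $D\setminus\{u,v\}$, it differs from all of them and from $v$, and nothing is required of the pair $u,v$. In both cases apply Lemma 5 with $V_0=V_1=D$, $R=\emptyset$ and $Q=V\setminus D$, whose vertices have degree at most $d-1$. $\square$

Fact (i) follows. If $|V(G)|=2d$, then $\deg_G(x)+\deg_{\overline G}(x)=2d-1$, so every vertex has degree $\ge d$ in exactly one of $G,\overline G$. One of the two graphs therefore has at most $d$ vertices of degree $\ge d$, and Proposition 3 applies to it.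

## Vertices of degree exactly $d$ on both sides

It is natural to try the same argument on $2d+1$ vertices. Put $H=\overline G$. Now $\deg_G+\deg_H=2d$, and the vertices fall into three classes:
$$A=\{\deg_G\le d-1\},\qquad M=\{\deg_G=d=\deg_H\},\qquad B=\{\deg_G\ge d+1\}=\{\deg_H\le d-1\}.$$
The vertices of degree $\ge d$ form $M\cup B$ in $G$ and $M\cup A$ in $H$. If $M=\emptyset$, one of these has at most $d$ elements and we are done. But a vertex of $M$ counts against us on both sides. If $G$ is $d$-regular, then $M=V$, and Proposition 3 says nothing about either graph.

The obstacle is already visible for $d=2$ and $G=C_5$, where also $H\cong C_5$. On the circle $\mathbb S\subset\mathbb R^2$, orthogonal means "rotated by $\pm90^\circ$". Going five steps around a cycle composes to a rotation by an odd multiple of $90^\circ$, which is not the identity. So $C_5$ cannot be placed entirely on $\mathbb S$, in any order. Someone has to leave the sphere, and a vertex off the sphere destroys the orthogonality calculus for all of its later neighbors.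

In general a vertex of degree $d$ can go wrong in two ways. Its earlier neighbors may have rank $d-1$ with both antipodal candidates occupied, or rank $d$ with no candidate on $\mathbb S$. In the second case Lemma 4(b) offers a point, but only for a vertex that has no neighbors still to come.

What helps is the set $R$ in Lemma 5: it accepts vertices of any degree, as long as they have at most $d-2$ earlier neighbors. A vertex of $M$ has degree exactly $d$, so it qualifies as soon as **two** of its neighbors come later. The vertices of $A$ can be scheduled last in $G$. Hence a vertex of $M$ with two $G$-neighbors in $A$ can be scheduled just before $A$; then a vertex of $M$ with two $G$-neighbors among all these can be scheduled before them; and so on. This is a percolation process, and we run it in $G$ from $A$ and in $H$ from $B$.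

## Two percolations and the partition $S\sqcup X\sqcup T$

From now on $d\ge2$ and $|V|=2d+1$.

**Definition.** $S\supseteq A$ is obtained from $A$ by repeatedly adding vertices of $M$ having at least $2$ $G$-neighbors in the current set, as long as possible. Then $T\supseteq B$ is obtained from $B$ by repeatedly adding vertices of $M\setminus S$ having at least $2$ $H$-neighbors in the current set, as long as possible. Put $X=V\setminus(S\cup T)$.

Two examples with $d=2$. For $G=P_3\sqcup K_2$, the four vertices of degree $1$ form $A$, the middle vertex of $P_3$ lies in $M$ and has two neighbors in $A$, and so $S=V$. For the path $G=P_5$ with vertices $1,2,3,4,5$, we have $A=\{1,5\}$ and $M=\{2,3,4\}$; vertices $2$ and $4$ have one $G$-neighbor in $A$ and vertex $3$ has none, so $S=A$, $T=\emptyset$ and $X=\{2,3,4\}$.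

The following properties hold.

* (P1) $V=S\sqcup X\sqcup T$, $A\subseteq S$, $B\subseteq T$, $X\subseteq M$.
* (P2) List $S\setminus A$ in reverse order of addition. Each member has at most $d-2$ $G$-neighbors among $T\cup X\cup\{\text{earlier members of the list}\}$. Likewise, listing $T\setminus B$ in reverse order of addition, each member has at most $d-2$ $H$-neighbors among $S\cup X\cup\{\text{earlier members of the list}\}$.
* (P3) Each $x\in X$ has $\sigma(x)\in\{0,1\}$ $G$-neighbors in $S$ and $\tau(x)\in\{0,1\}$ $H$-neighbors in $T$.

(P1) is clear from the construction. For (P2), a member of $S\setminus A$ has $G$-degree $d$, and when it was added it had at least two $G$-neighbors in $A\cup\{\text{members added before it}\}$. In the reversed list, those are later members. This leaves at most $d-2$ neighbors elsewhere. The argument for $T\setminus B$ in $H$ is the same. For (P3), a vertex $x\in X$ lies in $M\setminus S$, and with two $G$-neighbors in $S$, or two $H$-neighbors in $T$, it would have been added.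

Although $T$ was built after $S$, the properties (P1)–(P3) are symmetric under $(G,A,S,\sigma)\leftrightarrow(H,B,T,\tau)$, and only they are used below. So every statement we prove has a mirror image.

**Step: large $S$ or large $T$.** The purpose is to dispose of the case where percolation alone suffices. If $|S|\ge d+1$, then $|T\cup X|\le d$. Place $T\cup X$ as a frame and apply Lemma 5 to $G$ with $V_0=V_1=T\cup X$, $R=S\setminus A$ in the order of (P2), and $Q=A$. So $G$ is realizable. If $|T|\ge d+1$, then $H$ is realizable likewise. From now on assume
$$s:=d-|S|\ge0,\qquad t:=d-|T|\ge0 .$$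
Then $|X|=2d+1-(d-s)-(d-t)=s+t+1$; in particular $X\neq\emptyset$.

**Step: degrees inside $X$.** The purpose is to know $G[X]$ and $H[X]$ numerically. Let $x\in X$. Its $G$-degree is $d$. It has $\sigma(x)$ $G$-neighbors in $S$ and $|T|-\tau(x)=d-t-\tau(x)$ in $T$. Subtracting, and using $\deg_{G[X]}(x)+\deg_{H[X]}(x)=|X|-1=s+t$, we get
$$\deg_{G[X]}(x)=t+\tau(x)-\sigma(x),\qquad \deg_{H[X]}(x)=s+\sigma(x)-\tau(x).\tag{1}$$

For $G=P_5$ we have $s=0$, $t=2$, $\sigma(2)=\sigma(4)=1$, $\sigma(3)=0$, $\tau\equiv0$, and (1) gives $G[X]$-degrees $1,2,1$, as it should.

## Placing $t+1$ vertices around a frame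

To realize $H$ by Lemma 5, we need a placement of $S\cup X$; the set $T$ then follows with $R=T\setminus B$ and $Q=B$. But $|S\cup X|=d+t+1$, so a frame holds all but $t+1$ of these vertices. The next lemma is about those $t+1$ vertices. All except the last two will have two neighbors still to come, and the last one will be allowed off the sphere when it has no neighbors in $T$.

**Lemma 6.** (a) If $t=0$, then $H$ is realizable in $\mathbb R^d$. (b) Let $t\ge1$. Suppose there are distinct $w_1,\dots,w_{t+1}\in X$ with $w_tw_{t+1}\in E(H)$ and
$$|N_H(w_i)\cap\{w_{i+1},\dots,w_{t+1}\}|+\tau(w_i)\ge2\qquad\text{for all } i\le t-1.$$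
Then $H$ is realizable in $\mathbb R^d$.

**Proof.** For $t=0$ let $w_1$ be any element of $X$. In both parts put $K=\{w_1,\dots,w_{t+1}\}$ and $F=S\cup(X\setminus K)$. Then $|F|=(d-s)+(s+t+1)-(t+1)=d$.

**Step 1: the frame and $w_1,\dots,w_{t-1}$.** The aim is to place all of these on pairwise distinct lines through $0$. Place $F$ as a frame. For $i\le t-1$, in order, $w_i$ has $H$-degree $d$ and at least two $H$-neighbors that are not yet placed (they lie in $\{w_{i+1},\dots,w_{t+1}\}$ or in $T$). So it has at most $d-2$ placed neighbors. The orthogonal complement of their span has dimension at least $2$ and contains infinitely many lines through $0$, so we can place $w_i$ there, on $\mathbb S$, on a line containing no earlier point. Now all placed points lie on distinct lines through $0$.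

**Step 2: the vertex $u=w_t$ (only if $t\ge1$).** The aim is to keep it on $\mathbb S$. It has at most $d-1$ placed neighbors, since its neighbor $w_{t+1}$ is not placed. If they have rank at most $d-2$, place $u$ on a new line as in Step 1. If the rank is $d-1$, the candidates are two antipodal points $\pm p$. The line $\mathbb Rp$ contains at most one placed point, so one candidate is free; put $u$ there.

**Step 3: the vertex $v=w_{t+1}$.** The aim is to place it, leaving $\mathbb S$ only when it has no neighbor in $T$. Let $\rho$ be the rank of its placed neighbors; these are all of its $H$-neighbors outside $T$.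

* If $\rho\le d-2$, place $v$ at an unused point of $\mathbb S$ orthogonal to them.
* If $\rho=d-1$, the candidates on $\mathbb S$ are $\pm p$. If $t\ge1$, then $u$ is a placed neighbor of $v$, so $u\perp p$ and $u\notin\mathbb Rp$. All other placed points lie on distinct lines. (If $t=0$ there is no $u$, and all placed points lie on distinct lines.) So $\mathbb Rp$ contains at most one placed point, and one candidate is free.
* If $\rho=d$, then $v$ has $d$ independent placed neighbors. As $\deg_H(v)=d$, these are all of its neighbors, and it has none in $T$. Place $v$ off $\mathbb S$ by Lemma 4(b); no other point placed so far is off $\mathbb S$, so $v$ gets a new point.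

**Step 4: the set $T$.** Apply Lemma 5 to $H$ with $V_0=F\cup K=S\cup X$, $E=\{v\}$ if $v$ is off $\mathbb S$ and $E=\emptyset$ otherwise, $R=T\setminus B$ in the order of (P2), and $Q=B$. If $v\in E$, then $v$ has no $H$-neighbor in $T=R\cup Q$, as required. $\square$

The point of Step 3 is that the edge $w_tw_{t+1}$ does double work. It leaves $u$ with at most $d-1$ placed neighbors, and it keeps $u$ off the line that $v$ may need.

By symmetry there is a $G$-version of Lemma 6, with $(G,s,\sigma)$ in place of $(H,t,\tau)$.

The sequence $w_1,\dots,w_{t+1}$, read backwards, is again a percolation: it starts from an edge, and each new vertex sees at least two in the set so far, with $\tau$ counted in.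

**Definition.** For an edge $uv$ of $H[X]$, its *$H$-closure* is obtained from $C=\{u,v\}$ by repeatedly adding vertices $x\in X\setminus C$ with $|N_H(x)\cap C|+\tau(x)\ge2$, as long as possible. The *$G$-closure* of an edge of $G[X]$ is defined in the same way with $N_G$ and $\sigma$.

The order of addition does not matter, because a vertex that may be added stays addable as $C$ grows.

**Step: a large closure suffices.** Let $t\ge1$ and suppose some $H$-closure has size $\ge t+1$. Stop the process at size $t+1$ and list the vertices in reverse order, so that $w_tw_{t+1}$ is the starting edge and $w_i$ is added to the set $\{w_{i+1},\dots,w_{t+1}\}$. Lemma 6(b) shows that $H$ is realizable. Likewise, if $s\ge1$ and some $G$-closure has size $\ge s+1$, then $G$ is realizable.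

For an example, let $d=4$ and let $H$ be the graph on $\mathbb Z/9$ with $i$ adjacent to $i\pm1$ and $i\pm2$. It is $4$-regular, so $M=X=V$, $S=T=\emptyset$, $s=t=4$. The $H$-closure of $\{0,1\}$ picks up $2$, then $3$, then $4$, and so on, and reaches size $5=t+1$. Hence $H$ is realizable in $\mathbb R^4$. For $d=2$ and $G\cong H\cong C_5$, however, $s=t=2$ and $\sigma\equiv\tau\equiv0$; there are no triangles, so every closure is just its edge, of size $2<3$. This case is not covered, and the question becomes how many such cases there are.

The statement to be proved is symmetric in $G$ and $H$, and exchanging them exchanges $s$ and $t$. So **assume $t\le s$**. By Lemma 6(a) assume also $t\ge1$.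

## When every closure is small

Let $K_3\square K_3$ be the graph on the cells of a $3\times3$ board in which two different cells are adjacent if they share a row or a column. It has $9$ vertices and is $4$-regular, with $18$ edges.

**Proposition 7.** Assume $1\le t\le s$, all $H$-closures have size $\le t$, and, if $s=t$, all $G$-closures have size $\le s$. Then $\sigma\equiv\tau\equiv0$ on $X$ and one of the following holds:

* (E1) $s\ge3$, $t=s-1$, $H[X]=K_{s,s}$;
* (E2) $s=t=2$, $G[X]\cong H[X]\cong C_5$;
* (E3) $s=t=4$, $H[X]\cong K_3\square K_3$.

Each of these does occur as an obstacle to closures. For (E2) we have just seen it. In $K_3\square K_3$ with $\tau\equiv0$, a cell outside a row has exactly one neighbor in that row, so the closure of an edge inside a row is the row, of size $3\le4$; the same holds for columns. In $K_{s,s}$ with $\tau\equiv0$, a vertex outside an edge sees exactly one of its endpoints, so closures have size $2$.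

The proof occupies this section. It is a counting argument: small closures force $H[X]$ to have few triangles and few short detours, while (1) forces large degrees on few vertices.

**Step 1: $t=1$ cannot happen.** Closures have size at least $2$, so $H[X]$ has no edge. By (1), $s+\sigma(x)-\tau(x)=0$ for every $x\in X$, hence $s\le\tau(x)\le1$ and $s=1$. Then $|X|=3$ and $G[X]=K_3$. As $s=t$, all $G$-closures have size at most $1$ by hypothesis, but an edge of $G[X]$ has a $G$-closure of size at least $2$. This is a contradiction.

So $t\ge2$. By (1), every vertex of $H[X]$ has degree at least $s-1\ge1$, so $H[X]$ has edges. Let $k$ be the largest size of an $H$-closure; then $2\le k\le t$.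

### Closures equal to their edges: $k=2$

**Step 2: local consequences.** We translate $k=2$ into graph terms. Every $H$-closure is just its edge. So $H[X]$ is triangle-free, and
$$\text{if } xy,yz\in E(H[X]),\ x\ne z,\text{ then }\tau(x)=0.\tag{2}$$
Indeed $x$ has the neighbor $y$ in $\{y,z\}$ and is not added to the closure of $yz$, so $1+\tau(x)\le1$.

**Step 3: $s\ge3$ leads to $t\in\{s-1,s\}$.** In this step and the next two, $N$ and $\deg$ refer to $H[X]$. All degrees are at least $s-1\ge2$. So every $x\in X$ has a neighbor $y$ which has a neighbor $z\ne x$, and (2) gives $\tau\equiv0$. Now (1) says that all degrees are at least $s$. For an edge $uv$ we have $N(u)\cap N(v)=\emptyset$, so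
$$2s\le\deg u+\deg v\le|X|=s+t+1 .$$
Hence $t\ge s-1$, and $t\in\{s-1,s\}$.

**Step 4: $s\ge3$, $t=s-1$ gives (E1).** Here $|X|=2s$, so for an edge $uv$ we get $X=N(u)\sqcup N(v)$. Both parts have size at least $s$, hence exactly $s$, and both are independent sets because there are no triangles. All degrees are at least $s$, so every vertex is joined to the whole opposite part: $H[X]=K_{s,s}$. By (1), $s=s+\sigma(x)$, so $\sigma\equiv0$. This is (E1).

**Step 5: $s\ge3$, $t=s$ is impossible.** Here $|X|=2s+1$. We show $H[X]=K_{s,s+1}$ and contradict the bound on $G$-closures.

Suppose first that some edge $uv$ has $\deg u+\deg v=2s+1$. Then $X=N(u)\sqcup N(v)$ with independent parts of sizes $s$ and $s+1$. Vertices of the larger part have degree at least $s$ and all their neighbors in the smaller part, hence they are joined to all of it. So $H[X]=K_{s,s+1}$.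

Otherwise $\deg u+\deg v=2s$ for every edge, so both degrees are $s$; as every vertex lies on an edge, $H[X]$ is $s$-regular. Fix an edge $uv$. The independent sets $N(u)$ and $N(v)$ have size $s$, and there is a unique vertex $z$ outside $N(u)\cup N(v)$.

Suppose $z$ has neighbors $a\in N(u)$ and $b\in N(v)$. The $s$ neighbors of $a$ lie in $N(v)\cup\{z\}$, and $z$ is one of them, so $a$ misses exactly one vertex of $N(v)$. But $a$ is nonadjacent to every neighbor of $z$ in $N(v)$, since there are no triangles. So $b$ is the only neighbor of $z$ in $N(v)$. Symmetrically, $a$ is its only neighbor in $N(u)$. Hence $s=\deg z=2$, a contradiction.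

So $N(z)$ lies in one of $N(u),N(v)$, each of size $s$. But $v\in N(u)$ and $u\in N(v)$ are not adjacent to $z$, because $z\notin N(u)\cup N(v)$. Hence $\deg z\le s-1$, again a contradiction. So this second alternative does not occur.

Therefore $H[X]=K_{s,s+1}$, and $G[X]$ contains $K_{s+1}$. The $G$-closure of an edge of this clique contains the whole clique and has size at least $s+1$. Since $s=t$, this contradicts the hypothesis.

**Step 6: $s=2$ gives (E2).** Here $2\le t\le s$ forces $t=2$, so $|X|=5$, and all $H$- and $G$-closures have size $2$. Thus $H[X]$ and $G[X]$ are both triangle-free. A vertex with three $H$-neighbors would have two of them $H$-adjacent (an $H$-triangle) or all three pairwise $G$-adjacent (a $G$-triangle). So both graphs have maximum degree at most $2$, and since the two degrees at each vertex add up to $4$, both are $2$-regular. A triangle-free $2$-regular graph on five vertices is $C_5$. Every $x$ starts a path $xyz$ in $H[X]$, so (2) gives $\tau\equiv0$, and (1) reads $2=2+\sigma(x)$, so $\sigma\equiv0$. This is (E2).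

### Larger closures: $k\ge3$

Now $s\ge t\ge k\ge3$. Let $C$ be an $H$-closure of size $k$ and $L=X\setminus C$, so $|L|=s+t+1-k\ge s+1$.

**Step 7: many edges inside $L$.** We use that $C$ is closed. Each $x\in L$ has $|N_H(x)\cap C|+\tau(x)\le1$. So by (1)
$$|N_H(x)\cap L|\ge s+\sigma(x)-\tau(x)-(1-\tau(x))=s-1+\sigma(x)\ge s-1\qquad(x\in L).\tag{3}$$

**Step 8: count edges leaving a closed subset of $L$.** For any edge of $H[L]$ (there are edges, by (3)), let $C'\subseteq L$ be obtained from it by repeatedly adding vertices of $L$ with at least $2$ $H$-neighbors in the current set, and let $k'=|C'|$. Then $C'$ is contained in the $H$-closure of that edge, so $k'\le k$. Each vertex of $L\setminus C'$ has at most one $H$-neighbor in $C'$. Each vertex of $C'$ has at least $s-1$ $H$-neighbors in $L$, at most $k'-1$ of them in $C'$, hence at least $(s-1)-(k'-1)=s-k'$ in $L\setminus C'$. Counting the $H$-edges between $C'$ and $L\setminus C'$ gives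
$$k'(s-k')\le|L|-k'=s+t+1-k-k' .$$
Subtracting $s-k'$ from both sides, we obtain
$$(k'-1)(s-k')\le t+1-k.\tag{4}$$

**Step 9: conclude $k=3$ and $s=t$.** First, $k'\le s-1$. Indeed, if $k'\ge s$, then $k'\le k\le t\le s$ gives $k'=k=t=s$ and $|L|=s+1$. The single vertex of $L\setminus C'$ has at least $s-1\ge2$ $H$-neighbors in $L$, hence in $C'$, which contradicts the closedness of $C'$. So $2\le k'\le s-1$, and the identity
$$(k'-1)(s-k')=(s-2)+(k'-2)(s-1-k')$$
shows that the left side of (4) is at least $s-2$. Thus $s-2\le t+1-k\le s+1-k$, so $k\le3$ and $k=3$. Now $s-2\le t-2$ together with $t\le s$ gives $s=t$, and equality holds everywhere. We collect what equality means.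

* $k=3$, $s=t$, $|X|=2s+1$, $|L|=2s-2$. For every edge of $H[L]$ we have $k'\in\{2,3\}$ and $(k'-2)(s-1-k')=0$. So $k'=3$ is possible only if $s=4$.
* $C'$ is an $H$-clique, its vertices have degree exactly $s-1$ in $H[L]$, and every vertex of $L\setminus C'$ has exactly one $H$-neighbor in $C'$.
* Every vertex of $L$ lies on an edge of $H[L]$ and so belongs to some $C'$. Hence $H[L]$ is $(s-1)$-regular, and (3) gives $\sigma\equiv0$ on $L$.

Since $s=t$, the hypotheses of the proposition are symmetric in $G$ and $H$. So the analysis just made applies to $G$: if the largest $G$-closure had size at least $3$, it would have size exactly $3$. Hence **all $G$-closures have size at most $3$**. Moreover, each $x\in L$ has at most one $H$-neighbor in $C$, hence at least two $G$-neighbors in $C$, as $|C|=3$.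

**Step 10: the shape of $L$.** We show that either $s=3$ and $G[L]=2K_2$ (two disjoint edges), or $s=4$ and $G[L]=C_6$.

*(i) All $k'=2$.* Then $H[L]$ is triangle-free, since a triangle would give $k'\ge3$, and it is $(s-1)$-regular on $2s-2$ vertices. For an edge $uv$ of $H[L]$, the neighborhoods of $u$ and $v$ in $L$ are disjoint independent sets of size $s-1$, so they partition $L$, and by regularity $H[L]=K_{s-1,s-1}$. Hence $G[L]=2K_{s-1}$, two disjoint cliques. If $s\ge5$, some $G$-closure contains a $K_4$, contrary to the bound $3$. If $s=4$, take a triangle of $G[L]$. It sends at least $6$ $G$-edges to the three vertices of $C$, so some vertex of $C$ has at least two $G$-neighbors in the triangle. The $G$-closure of an edge of the triangle then contains the triangle and this vertex and has size at least $4$, a contradiction. So $s=3$ and $G[L]=2K_2$.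

*(ii) Some $k'=3$.* Then $s=4$, $|L|=6$, and $C'$ is an $H$-triangle. $H[L]$ is $3$-regular, each vertex of $C'$ has one $H$-neighbor in $L\setminus C'$, and each vertex of $L\setminus C'$ has exactly one in $C'$. So there is a perfect matching between $C'$ and $L\setminus C'$, and the three vertices of $L\setminus C'$ have two $H$-neighbors among themselves, that is, they form a triangle. So $H[L]$ is the triangular prism. Its complement is $K_{3,3}$ minus a perfect matching, so $G[L]=C_6$.

**Step 11: how $L$ is attached to $C$.** In both remaining cases let $xy\in E(G[L])$. The $G$-closure of $xy$ contains all common $G$-neighbors of $x,y$ in $C$. As it has size at most $3$, there is at most one such common neighbor. Since $x$ and $y$ each have at least two $G$-neighbors in the three-element set $C$, there is at least one. So there is exactly one; call it $\kappa$. If $x$ or $y$ had three $G$-neighbors in $C$, there would be two common ones. Hence $x$ and $y$ each have exactly two $G$-neighbors and exactly one $H$-neighbor in $C$. Call the latter $\mu(x)$ and $\mu(y)$. If they were equal, there would be two common $G$-neighbors, so $\mu(x)\ne\mu(y)$ and $C=\{\mu(x),\mu(y),\kappa\}$.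

Every vertex of $L$ lies on an edge of $G[L]$, so $\mu$ is defined on all of $L$. Since $|N_H(x)\cap C|+\tau(x)\le1$ for $x\in L$, we get $\tau\equiv0$ on $L$.

The $G$-closure of $xy$ contains $x,y,\kappa$ and has size at most $3$, so it is exactly $\{x,y,\kappa\}$. The vertex $p=\mu(x)$ is $G$-adjacent to $y$ and is not in the closure, so $p\kappa\notin E(G)$ and $\sigma(p)=0$. In the same way $q=\mu(y)$ is $G$-adjacent to $x$, so $q\kappa\notin E(G)$ and $\sigma(q)=0$. Hence
$$xy\in E(G[L])\ \Rightarrow\ p\kappa,\,q\kappa\in E(H),\ \ \sigma(p)=\sigma(q)=0\qquad(p=\mu(x),\ q=\mu(y),\ \{p,q,\kappa\}=C).\tag{5}$$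

**Step 12: $s=3$ is impossible.** We compare degrees of vertices of $C$ with (1). Let $E(G[L])=\{xy,x'y'\}$, where $L=\{x,y,x',y'\}$. The pairs $\{\mu(x),\mu(y)\}$ and $\{\mu(x'),\mu(y')\}$ are two-element subsets of $C$.

Suppose both are $\{p,q\}$, and let $\kappa$ be the third vertex of $C$. In $H[X]$ the vertex $p$ has two neighbors in $L$ (one from each of the two $G$-edges) and, by (5), the neighbor $\kappa$. So
$$\deg_{H[X]}(p)=2+1+[pq\in E(H)],$$
where the bracket is $1$ or $0$ according to whether the statement is true. By (1) and $\sigma(p)=0$, $\deg_{H[X]}(p)=3-\tau(p)$. So $pq\notin E(H)$ and $\tau(p)=0$; likewise $\tau(q)=0$. Now $C$ is the $H$-closure of an edge of $H[C]$, which must be $p\kappa$ or $q\kappa$. But the third vertex ($q$, respectively $p$) has only one $H$-neighbor in that edge and has $\tau=0$, so it is not added. This is a contradiction.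

Otherwise the pairs are $\{p,q\}$ and $\{p,r\}$ with $C=\{p,q,r\}$. By (5) for the first $G$-edge, where $\kappa=r$, we have $pr,qr\in E(H)$ and $\sigma(p)=0$; by (5) for the second, where $\kappa=q$, we have $pq\in E(H)$. So $\deg_{H[X]}(p)=2+2=4$, while (1) gives $\deg_{H[X]}(p)=3-\tau(p)\le3$. This is a contradiction.

**Step 13: $s=4$ gives (E3).** We determine $\mu$ and read off $H[X]$. Let $xy\in E(G[L])$, and let $z\ne x$ be the other neighbor of $y$ in the cycle $G[L]=C_6$. As $z$ is $G$-adjacent to $y$ and is not in the $G$-closure $\{x,y,\kappa\}$, we have $z\kappa\notin E(G)$, so $\mu(z)=\kappa$. Thus $\mu$ takes three distinct values on any three consecutive vertices of the cycle. Write the cycle as $x_1x_2\cdots x_6$, indices modulo $6$. Then $\mu(x_{i+3})=\mu(x_i)$, because both are the value not taken at $x_{i+1},x_{i+2}$. So $\mu(x_i)=c_{i\bmod3}$ with $C=\{c_0,c_1,c_2\}$.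

By (5) for $x_1x_2$ we have $c_1c_0,c_2c_0\in E(H)$, and for $x_2x_3$ we have $c_2c_1\in E(H)$. So $C$ is an $H$-triangle, and (5) also gives $\sigma\equiv0$ on $C$. Each $c_j$ has two $H$-neighbors in $L$ and two in $C$, so (1) reads $4=4-\tau(c_j)$ and $\tau\equiv0$ on $C$. Together with $\sigma\equiv0$ on $L$ (Step 9) and $\tau\equiv0$ on $L$ (Step 11), this gives $\sigma\equiv\tau\equiv0$ on $X$.

In $H$, the vertex $x_i$ is adjacent within $X$ to $x_{i+2},x_{i-2},x_{i+3}$ and $c_{i\bmod3}$. Arrange the nine vertices as
$$\begin{array}{ccc}x_1&x_3&x_5\\ x_4&x_6&x_2\\ c_1&c_0&c_2\end{array}$$
Each row is an $H$-triangle: in the first two rows the indices differ by $\pm2$, and the third row is $C$. Each column is an $H$-triangle: the first two entries have indices differing by $3$, and both are $H$-adjacent to the third, since $1,4\equiv1$, $3,6\equiv0$ and $5,2\equiv2$ modulo $3$. So all $18$ edges of $K_3\square K_3$ are present. As $H[X]$ is $4$-regular on nine vertices, it has exactly $18$ edges, so $H[X]\cong K_3\square K_3$. This is (E3), and Proposition 7 is proved. $\square$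

## Two cliques, a pentagon and a $3\times3$ board

It remains to treat (E1)–(E3). We realize $G$ in all three. That there may be no choice is shown by (E1) with $d=3$, $s=3$, $t=2$: let $T$ be a single vertex joined in $G$ to two disjoint triangles, and $S=\emptyset$. Then $G$ is two copies of $K_4$ sharing a vertex, which is realizable in $\mathbb R^3$ as two unit tetrahedra, and $H=K_{3,3}\sqcup K_1$. But $K_{3,3}$ is not realizable in $\mathbb R^3$. Three points $a_1,a_2,a_3$ at distance $1$ from a common point lie on a sphere and so are not collinear. The points equidistant from them form a line, and this line meets a unit sphere in at most two points, not three.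

**Step 1: the common frame.** We reduce to placing $X$ in a small space. Since $\sigma\equiv\tau\equiv0$, in $G$ every $x\in X$ is adjacent to all of $T$ and to nothing in $S$. Place $T$, which has $d-t$ vertices, as a frame, and let $U$ be the orthogonal complement of its span, so $\dim U=t$. Points of $\mathbb S\cap U$ are orthogonal to all of $T$, hence at distance $1$ from it and different from its points. Suppose we have placed $X$ so that $G[T\cup X]$ is realized injectively. Then we apply Lemma 5 to $G$ with $V_0=T\cup X$, $R=S\setminus A$ in the order of (P2), $Q=A$, and $E$ the set of vertices placed off $\mathbb S$. These vertices lie in $X$, hence have no $G$-neighbors in $S=R\cup Q$, as Lemma 5 requires. So only the placement of $X$ is left.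

**Step 2: (E1).** Here $\dim U=s-1$ and $G[X]$ consists of two disjoint cliques $C_1,C_2$ of size $s$. Choose $c_i\in C_i$. Let $f_1,\dots,f_{s-1}$ be a frame in $U$. Place $C_1\setminus\{c_1\}$ at $f_1,\dots,f_{s-1}$ and $C_2\setminus\{c_2\}$ at $-f_1,\dots,-f_{s-1}$; these two frames are disjoint. The neighbors of $c_i$ in $T\cup X$ are $T\cup(C_i\setminus\{c_i\})$; these are $(d-t)+(s-1)=d$ pairwise orthogonal points. By Lemma 4(b) there are two possible positions for each $c_i$, all off $\mathbb S$. Choose one for $c_1$ and a different one for $c_2$.

**Step 3: (E2).** Here $\dim U=2$ and $G[X]$ is a $5$-cycle $x_1x_2x_3x_4x_5$. Let $p\perp q$ in $\mathbb S\cap U$ and put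
$$x_1=p,\qquad x_2=q,\qquad x_3=-p,\qquad x_4=-q .$$
Consecutive points are orthogonal. The neighbors of $x_5$ in $T\cup X$ are $T\cup\{x_1,x_4\}$, which are $d$ pairwise orthogonal points. Place $x_5$ off $\mathbb S$ by Lemma 4(b). For $d=2$ this is the pentagon that could not be placed on the circle: one vertex leaves it.

**Step 4: (E3), the graph.** We first check that $G[X]$ is again $K_3\square K_3$. Identify the cells of the board with $\mathbb F_3^2$. Two different cells are adjacent when their difference has exactly one nonzero coordinate, and nonadjacent when both coordinates of the difference are nonzero. The linear map $(a,b)\mapsto(a+b,a-b)$ is invertible over $\mathbb F_3$ (its determinant is $-2=1$). It sends $(a,0)$ to $(a,a)$ and $(0,b)$ to $(b,-b)$, and it sends $(a,a)$ to $(2a,0)$ and $(a,-a)$ to $(0,2a)$. So it exchanges the two types of nonzero vectors, and $K_3\square K_3$ is isomorphic to its complement. Hence $G[X]\cong K_3\square K_3$.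

**Step 5: (E3), the placement.** Here $\dim U=4$. Identify $U$ with $\mathbb R^4$ and place the vertex in row $i$ and column $j$ at $v_{ij}/(\sqrt2\,|v_{ij}|)$, where
$$\begin{array}{lll}
v_{11}=(1,0,0,0)&v_{12}=(0,0,1,0)&v_{13}=(0,1,0,1)\\
v_{21}=(0,0,1,1)&v_{22}=(1,1,0,0)&v_{23}=(-1,1,1,-1)\\
v_{31}=(0,1,1,-1)&v_{32}=(-1,1,0,1)&v_{33}=(0,1,-2,-1)
\end{array}$$
We check the $18$ inner products. In row 1 and in the pairs $v_{21}v_{22}$, $v_{11}v_{21}$, $v_{11}v_{31}$, $v_{12}v_{22}$, $v_{12}v_{32}$ the supports are disjoint, so the products are $0$. The others are
$$\begin{aligned}
&\langle v_{21},v_{23}\rangle=1-1=0, &&\langle v_{22},v_{23}\rangle=-1+1=0, &&\langle v_{31},v_{32}\rangle=1-1=0,\\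
&\langle v_{31},v_{33}\rangle=1-2+1=0, &&\langle v_{32},v_{33}\rangle=1-1=0, &&\langle v_{21},v_{31}\rangle=1-1=0,\\
&\langle v_{22},v_{32}\rangle=-1+1=0, &&\langle v_{13},v_{23}\rangle=1-1=0, &&\langle v_{13},v_{33}\rangle=1-1=0,\\
&\langle v_{23},v_{33}\rangle=1-2+1=0.
\end{aligned}$$
The vectors are pairwise non-parallel: parallel vectors have the same support, and the only two with the same support are $v_{31}=(0,1,1,-1)$ and $v_{33}=(0,1,-2,-1)$, which are not parallel. So this is an injective placement on $\mathbb S\cap U$, and $E=\emptyset$.

Hence $G$ is realizable in $\mathbb R^d$ in all three exceptional cases.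

**Proof of Theorem 1.** The case $d=1$ was done by hand. Let $d\ge2$. If $|S|\ge d+1$ or $|T|\ge d+1$, Lemma 5 realizes $G$ or $H$. Otherwise $s,t\ge0$, and we may assume $t\le s$ after exchanging $G$ and $H$. If $t=0$, Lemma 6(a) realizes $H$. If $t\ge1$ and some $H$-closure has size $\ge t+1$, Lemma 6(b) realizes $H$; if some $G$-closure has size $\ge s+1$, the $G$-version realizes $G$. In the remaining case Proposition 7 applies, and we are in (E1), (E2) or (E3), where $G$ has just been realized. $\blacksquare$

## The value $f(n)=\lfloor n/2\rfloor$

**Proof of Theorem 2, upper bound.** For $n=1$ the only graph is a point and $f(1)=0$. For $n=2d+1$ with $d\ge1$, Theorem 1 gives $f(n)\le d$. For $n=2d$, add an isolated vertex to $G$. The new graph has $2d+1$ vertices; it contains $G$, and its complement contains $\overline G$. One of the two is realizable in $\mathbb R^d$ by Theorem 1, and so is the subgraph it contains. Hence $f(2d)\le d$.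

**Lower bound.** Let $n=2k$ with $k\ge1$, and let $G$ be $K_{k+1}$ together with $k-1$ isolated vertices. We show that neither $G$ nor $\overline G$ is realizable in $\mathbb R^{k-1}$.

For $G$: the $k+1$ points of a realized $K_{k+1}$ are at mutual distance $1$, hence affinely independent, and $\mathbb R^{k-1}$ contains at most $k$ affinely independent points.

For $\overline G$: it consists of a $K_{k-1}$ completely joined to $k+1$ further vertices. If $k=1$, it has two vertices and does not inject into $\mathbb R^0$. If $k\ge2$, the $K_{k-1}$ is placed at the vertices of a unit regular simplex whose affine hull has dimension $k-2$. The points of $\mathbb R^{k-1}$ equidistant from all these $k-1$ points form an affine subspace of dimension $(k-1)-(k-2)=1$, a line; those at distance $1$ also lie on a unit sphere. So there are at most $2<k+1$ of them, and the $k+1$ further vertices do not fit.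

Hence $\min(\dim G,\dim\overline G)\ge k$ and $f(2k)\ge k$. For $n=2k+1$ with $k\ge1$, add an isolated vertex to this $G$; both the graph and its complement only grow, so $f(2k+1)\ge k$. For $n=1$ there is nothing to prove. Thus $f(n)\ge\lfloor n/2\rfloor$ for every $n$. $\blacksquare$

With $k=d+1$ the example is $K_{d+2}$ plus $d$ isolated vertices, which is fact (ii). So the number $2d+1$ in Theorem 1 is best possible: the statement fails for $2d+2$ vertices for every $d$.
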